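\title{Permanents and the spectral $p$-norm of nonnegative symmetric hypermatrices}

\begin{abstract}
A symmetric $r$-dimensional array $A$ defines a multilinear form and a homogeneous polynomial. Maximizing them over unit vectors of $\ell^p$ gives the spectral $p$-norm $\|A\|_p$ and the $p$-spectral radius $\eta^{(p)}(A)\le\|A\|_p$. We prove that $\eta^{(p)}(A)=\|A\|_p$ for every $r\ge3$, every nonnegative symmetric $A$ and every $p\ge 3\ln 3/\ln 6\approx1.8394$. This confirms the conjecture that for each $r\ge3$ equality persists below $p=2$. The exponent is optimal for $r=3$. The proof reduces the question to a sharp inequality for permanents of nonnegative $r\times r$ matrices, proves this inequality for $r=3$ by classifying the maximizers, and then proceeds by induction on $r$.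
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $r\ge2$ and let $n_1,\dots,n_r$ be positive integers. An \emph{$r$-matrix} of order $n_1\times\dots\times n_r$ is an array $A=[a_{i_1,\dots,i_r}]$ of real numbers indexed by $[n_1]\times\dots\times[n_r]$, where $[n]=\{1,\dots,n\}$. If all $n_k$ equal $n$, then $A$ has \emph{order $n$}. Such an $A$ is \emph{symmetric} if $a_{i_1,\dots,i_r}$ is unchanged by every permutation of the indices $i_1,\dots,i_r$, and $A$ is \emph{nonnegative} if all its entries are. The multilinear form of $A$ is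
\[
L_A(\mathbf x^{(1)},\dots,\mathbf x^{(r)})=\sum_{i_1,\dots,i_r}a_{i_1,\dots,i_r}\,x^{(1)}_{i_1}\cdots x^{(r)}_{i_r},\qquad \mathbf x^{(k)}\in\mathbb R^{n_k},
\]
and for real $p\ge1$ the \emph{spectral $p$-norm} of $A$ is
\[
\|A\|_p=\max\bigl\{|L_A(\mathbf x^{(1)},\dots,\mathbf x^{(r)})| : |\mathbf x^{(1)}|_p=\dots=|\mathbf x^{(r)}|_p=1\bigr\},
\]
where $|\cdot|_p$ is the $\ell^p$ norm. If $A$ is symmetric of order $n$, its polynomial form is $P_A(\mathbf x)=L_A(\mathbf x,\dots,\mathbf x)$, and its \emph{$p$-spectral radius} is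
\[
\eta^{(p)}(A)=\max\bigl\{|P_A(\mathbf x)| : \mathbf x\in\mathbb R^n,\ |\mathbf x|_p=1\bigr\}.
\]
The second maximum is the first one restricted to $r$ equal vectors, so $\eta^{(p)}(A)\le\|A\|_p$. Equality means that the maximum of a symmetric form is attained at a symmetric point. For $r=p=2$ the two quantities are the largest modulus of an eigenvalue and the largest singular value of a symmetric matrix, and they agree. Two theorems extend this. Banach's theorem states that $\eta^{(2)}(A)=\|A\|_2$ for every real symmetric $r$-matrix $A$. Nikiforov's theorem states that $\eta^{(p)}(A)=\|A\|_p$ whenever $A$ is nonnegative and symmetric and $p\ge r$. We write $E(r,p)$ for the statement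
\begin{quote}
$\eta^{(p)}(A)=\|A\|_p$ for every nonnegative symmetric $r$-matrix $A$, of any order.
\end{quote}

To see for which $p$ one can hope for $E(r,p)$, consider the symmetric $r$-matrix $A_r$ of order $r$ whose entry at $(i_1,\dots,i_r)$ is $1$ if $i_1,\dots,i_r$ is a permutation of $1,\dots,r$, and $0$ otherwise. Recall that the permanent of an $r\times r$ matrix $F$ is $\operatorname{per}F=\sum_{\sigma\in S_r}\prod_iF_{i\sigma(i)}$; it does not change when rows or columns are permuted or when $F$ is transposed. If $f_1,\dots,f_r$ are the rows of $F$, or its columns, then $L_{A_r}(f_1,\dots,f_r)=\operatorname{per}F$. Further $P_{A_r}(\mathbf x)=r!\,x_1\cdots x_r$, and the inequality of arithmetic and geometric means gives $|x_1\cdots x_r|^p\le r^{-r}$ when $\sum_i|x_i|^p=1$, with equality for $x_i=r^{-1/p}$. Therefore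
\begin{equation}\label{eq:test}
\eta^{(p)}(A_r)=c_r(p):=r!\,r^{-r/p},\qquad \|A_r\|_p\ge L_{A_r}(e_1,\dots,e_r)=\operatorname{per}I=1 .
\end{equation}
Two matrices with unit rows compete for the largest permanent: the flat matrix with all entries $r^{-1/p}$, which gives $c_r(p)$, and the identity, which gives $1$. When the identity wins, $E(r,p)$ fails. At $p=1$ it wins for every $r$, since $r!<r^r$. For $r=2$ it wins for all $p<2$, since $c_2(p)=2^{1-2/p}$, so for ordinary matrices nothing can be gained below $p=2$. For $r=3$ we have $c_3(p)=6\cdot27^{-1/p}$, and the identity wins only for $p<p_\star$, where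
\[
p_\star:=\frac{3\ln3}{\ln6}\approx1.8394 .
\]
This leaves room below $2$, and it makes the following conjecture, taken from \cite{Nik}, plausible.

\medskip
\noindent\textbf{Conjecture.} \emph{For every integer $r\ge3$ there is a $p_0(r)\in(1,2)$ such that $\eta^{(p)}(A)=\|A\|_p$ for every nonnegative symmetric $r$-matrix $A$ and every $p\ge p_0(r)$.}
\medskip

We prove the conjecture with one exponent, $p_0(r)=p_\star$, for all $r\ge3$.

\begin{theorem}\label{thm:main}
The statement $E(r,p)$ holds for all $r\ge3$ and all $p\ge p_\star$. For $r=3$ and $p\ge1$, $E(3,p)$ holds if and only if $p\ge p_\star$. More precisely, $\|A_3\|_p=\max(1,\,6\cdot3^{-3/p})$ for all $p\ge1$, and the smallest constant $C$ such that $\|A\|_p\le C\,\eta^{(p)}(A)$ for all nonnegative symmetric $3$-matrices $A$ is $\max(1,\,3^{3/p}/6)$.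
\end{theorem}

The first step of the proof shows that $A_r$ is the worst case among all nonnegative symmetric $r$-matrices.

\begin{theorem}\label{thm:reduction}
Let $r\ge2$ and $p\ge1$.
\begin{enumerate}
\item[(a)] For every nonnegative symmetric $r$-matrix $A$,
\[
\|A\|_p\le\frac{\|A_r\|_p}{c_r(p)}\;\eta^{(p)}(A),
\]
and the constant is best possible. The following are equivalent: $E(r,p)$; the equality $\|A_r\|_p=c_r(p)$; the inequality
\begin{equation}\label{eq:per}
\operatorname{per}F\le r!\,r^{-r/p}\prod_{i=1}^r|f_i|_p\quad\text{for all nonnegative $r\times r$ matrices $F$ with rows $f_i$.}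
\end{equation}
When they hold, $L_A(\mathbf x^{(1)},\dots,\mathbf x^{(r)})\le P_A(\mathbf w)$ for all nonnegative $\mathbf x^{(k)}$ with $|\mathbf x^{(k)}|_p=1$, where $w_i=\bigl(\frac1r\sum_k(x^{(k)}_i)^p\bigr)^{1/p}$ and $|\mathbf w|_p=1$.
\item[(b)] If $E(r,p)$ holds, then $E(r,q)$ holds for all $q\ge p$.
\item[(c)] $E(r,p)$ fails for $1\le p<\dfrac{r\ln r}{\ln r!}$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:threshold}
For each $r\ge3$ the set of $p\ge1$ for which $E(r,p)$ holds is a closed half-line $[p^*(r),\infty)$, and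
\[
\frac{r\ln r}{\ln r!}\le p^*(r)\le\frac{3\ln3}{\ln6},
\]
with equality on both sides for $r=3$. Thus $p_\star$ is the smallest exponent that works simultaneously for all $r\ge3$.
\end{corollary}

We do not determine $p^*(r)$ for $r\ge4$. Banach's theorem gives $E(r,2)$, and with Theorem~\ref{thm:reduction}(b) it gives $E(r,p)$ for all $p\ge2$; the content of Theorem~\ref{thm:main} is the range $p_\star\le p<2$. The proofs below use neither Banach's nor Nikiforov's theorem.

By Theorem~\ref{thm:reduction}, proved in Section~\ref{sec:reduction}, it suffices to prove \eqref{eq:per} at the single exponent $p_\star$. Section~\ref{sec:equal} bounds the permanent when all columns but one are equal, and Section~\ref{sec:induction} shows that this special case carries $E(r-1,p_\star)$ to $E(r,p_\star)$ for $r\ge4$. The induction cannot start at $r=2$, and Section~\ref{sec:three} proves the base case $r=3$ directly. Section~\ref{sec:final} assembles the pieces.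

\subsection*{Conventions and standard facts}
If $A$ is nonnegative, then $|L_A(\mathbf x^{(1)},\dots,\mathbf x^{(r)})|\le L_A(|\mathbf x^{(1)}|,\dots,|\mathbf x^{(r)}|)$, where absolute values are taken coordinatewise. So both maxima may be taken over nonnegative vectors, and we do this throughout. In particular $\|A_r\|_p$ is the largest permanent of a nonnegative $r\times r$ matrix with rows (or columns) of $\ell^p$ norm $1$. For $f\in\mathbb R^r$ and $1\le p\le q$,
\begin{equation}\label{eq:norms}
|f|_q\le|f|_p\le r^{1/p-1/q}|f|_q .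
\end{equation}
For $p>1$ let $p'=p/(p-1)$. We use H\"older's inequality with its equality case: if $D\ge0$ is a nonzero vector, then the maximum of $\sum_if_iD_i$ over $f\ge0$ with $|f|_p=1$ equals $|D|_{p'}$, and it is attained only when $f_i^p=(D_i/|D|_{p'})^{p'}$ for all $i$.

\section{Reduction to the permanent}\label{sec:reduction}

Given $r$ different unit vectors, we need one unit vector $\mathbf w$ at which $P_A$ is at least as large as $L_A$ at the given vectors. The case $r=p=2$ shows how to find it.

\begin{example}\label{ex:two}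
Let $A=[a_{ij}]$ be a nonnegative symmetric matrix and let $\mathbf x,\mathbf y\ge0$ with $|\mathbf x|_2=|\mathbf y|_2=1$. Since $a_{ij}=a_{ji}$,
\[
L_A(\mathbf x,\mathbf y)=\sum_{i,j}a_{ij}\,\frac{x_iy_j+y_ix_j}{2}.
\]
The numerator is the permanent of the $2\times2$ matrix with rows $(x_i,y_i)$ and $(x_j,y_j)$. By the Cauchy--Schwarz inequality it is at most $\sqrt{x_i^2+y_i^2}\sqrt{x_j^2+y_j^2}=2w_iw_j$, where $w_i=\sqrt{(x_i^2+y_i^2)/2}$. As $a_{ij}\ge0$, summing gives $L_A(\mathbf x,\mathbf y)\le\sum_{i,j}a_{ij}w_iw_j=P_A(\mathbf w)$, and $|\mathbf w|_2^2=\frac12(1+1)=1$. This proves $E(2,2)$. Together with parts (b) and (c) of Theorem~\ref{thm:reduction}, where $2\ln2/\ln2!=2$, it shows that $E(2,p)$ holds exactly for $p\ge2$.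
\end{example}

The order of $A$ played no role in the example: one inequality for $2\times2$ permanents was applied to each entry of $A$ separately. The general proof is the same.

\begin{proof}[Proof of Theorem~\ref{thm:reduction}]
(a) Let $\mathbf x^{(1)},\dots,\mathbf x^{(r)}\ge0$ have $\ell^p$ norm $1$. For $\sigma\in S_r$, renaming the summation indices and using the symmetry of $A$ gives $L_A(\mathbf x^{(1)},\dots,\mathbf x^{(r)})=\sum a_{i_1,\dots,i_r}\prod_jx^{(\sigma(j))}_{i_j}$. Averaging over $\sigma$, we obtain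
\[
L_A(\mathbf x^{(1)},\dots,\mathbf x^{(r)})=\sum_{i_1,\dots,i_r}a_{i_1,\dots,i_r}\,\frac1{r!}\operatorname{per}\bigl[x^{(k)}_{i_j}\bigr]_{j,k=1}^r .
\]
The $j$th row of the matrix $[x^{(k)}_{i_j}]$ has $\ell^p$ norm $\bigl(\sum_k(x^{(k)}_{i_j})^p\bigr)^{1/p}=r^{1/p}w_{i_j}$, so its permanent is at most $\|A_r\|_p\,r^{r/p}\prod_jw_{i_j}$. Multiplying by $a_{i_1,\dots,i_r}/r!\ge0$ and summing yields
\begin{equation}\label{eq:key}
L_A(\mathbf x^{(1)},\dots,\mathbf x^{(r)})\le\frac{\|A_r\|_p}{c_r(p)}\,P_A(\mathbf w),
\end{equation}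
and $|\mathbf w|_p^p=\frac1r\sum_k|\mathbf x^{(k)}|_p^p=1$. This proves the inequality in (a). By \eqref{eq:test} it is an equality for $A=A_r$, so the constant is best possible. If $E(r,p)$ holds, then $\|A_r\|_p=\eta^{(p)}(A_r)=c_r(p)$. Conversely, if $\|A_r\|_p=c_r(p)$, then the constant in \eqref{eq:key} is $1$, which gives $L_A\le P_A(\mathbf w)$ and $\|A\|_p\le\eta^{(p)}(A)$. Finally, by homogeneity in each row, \eqref{eq:per} says that $\|A_r\|_p\le c_r(p)$, and the reverse inequality always holds because $c_r(p)=\eta^{(p)}(A_r)$.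

(b) If \eqref{eq:per} holds for $p$, then \eqref{eq:norms} gives $\operatorname{per}F\le c_r(p)\,r^{r/p-r/q}\prod_i|f_i|_q=c_r(q)\prod_i|f_i|_q$, which is \eqref{eq:per} for $q$.

(c) The inequality $c_r(p)<1$ is equivalent to $\ln r!<(r/p)\ln r$, that is, to $p<r\ln r/\ln r!$. In this range \eqref{eq:test} gives $\eta^{(p)}(A_r)<\|A_r\|_p$.
\end{proof}

\begin{remark}
Nonnegativity of $A$ is what allows the entrywise bounds to be summed, and part (b) fails without it. Let $r$ be even and let $A$ have order $2$, with $a_{1,\dots,1}=1$, $a_{2,\dots,2}=-1$ and all other entries $0$. Then $\eta^{(p)}(A)=\max|x_1^r-x_2^r|=1$, whereas $\mathbf x^{(1)}=2^{-1/p}(1,-1)$ and $\mathbf x^{(2)}=\dots=\mathbf x^{(r)}=2^{-1/p}(1,1)$ give $\|A\|_p\ge2^{1-r/p}>1$ for $p>r$. Equality holds at $p=2$ by Banach's theorem.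
\end{remark}

\section{All columns but one equal}\label{sec:equal}

Twice in this paper we fix the sum of two nonnegative variables and ask how a function of their powers depends on the way the sum is split. For $s>0$ and $t\in[0,1]$ put
\[
g_s(t)=t^s+(1-t)^s .
\]
This function is symmetric about $t=\frac12$, so on $[0,\frac12]$ it is natural to use the variable $y=(1-2t)^2$, which runs bijectively through $[0,1]$. The even split $t=\frac12$ is $y=0$, and the extreme split $t=0$ is $y=1$. Recall that $\binom sj=s(s-1)\cdots(s-j+1)/j!$ and $(1+x)^s=\sum_{j\ge0}\binom sjx^j$ for $|x|<1$.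

\begin{lemma}\label{lem:g}
Let $s>0$, $t\in[0,\frac12]$ and $y=(1-2t)^2$.
\begin{enumerate}
\item[(i)] If $s>1$, then $g_s$ decreases on $[0,\frac12]$ from $g_s(0)=1$, so $g_s\le1$ on $[0,1]$. If $s<1$, then $g_s$ increases on $[0,\frac12]$ to $g_s(\frac12)=2^{1-s}$.
\item[(ii)] $t(1-t)=\frac14(1-y)$, and $g_s(t)=2^{1-s}\sum_{k\ge0}\binom s{2k}y^k$ for $y<1$.
\item[(iii)] For $k\ge1$, $\binom s{2k}>0$ if $1<s<2$ and $\binom s{2k}<0$ if $0<s<1$. Moreover
\[
\binom s{2k+2}=\binom s{2k}\,\frac{(2k-s)(2k+1-s)}{(2k+1)(2k+2)} .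
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $g_s'(t)=s\bigl(t^{s-1}-(1-t)^{s-1}\bigr)$, and $t<1-t$ on $(0,\frac12)$. (ii) Write $t=\frac12(1-\sqrt y)$ and $1-t=\frac12(1+\sqrt y)$; in the sum of the two binomial series the odd terms cancel. (iii) Among the factors $s,s-1,\dots,s-2k+1$ exactly $2k-2$ are negative if $1<s<2$, and exactly $2k-1$ if $0<s<1$. The recursion follows from the definition.
\end{proof}

\begin{lemma}\label{lem:equal}
Let $r\ge3$ and $\frac32<p<2$, and let $\mathbf w,\mathbf z\in\mathbb R^r$ be nonnegative with $|\mathbf w|_p=|\mathbf z|_p=1$. Then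
\[
L_{A_r}(\mathbf w,\dots,\mathbf w,\mathbf z)=(r-1)!\sum_{i}z_i\prod_{j\ne i}w_j\le\max\bigl(c_r(p),\,c_{r-1}(p)\bigr).
\]
\end{lemma}

Both values occur: $\mathbf w=\mathbf z=r^{-1/p}(1,\dots,1)$ gives $c_r(p)$, while $\mathbf z=e_r$ and $\mathbf w=(r-1)^{-1/p}(1,\dots,1,0)$ give $c_{r-1}(p)$.

\begin{proof}
The identity is the expansion of the permanent along the column $\mathbf z$. The sum is linear in $\mathbf z$, so H\"older's inequality removes $\mathbf z$. Let $s=p'/p=1/(p-1)$, which lies in $(1,2)$ exactly because $\frac32<p<2$, and let $v_j=w_j^p$, so that $v$ lies in the simplex $\{v\ge0:\sum_jv_j=1\}$ and $w_j^{p'}=v_j^s$. Then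
\[
\sum_iz_i\prod_{j\ne i}w_j\le\Bigl(\sum_i\prod_{j\ne i}v_j^s\Bigr)^{1/p'}=e_{r-1}(v_1^s,\dots,v_r^s)^{1/p'},
\]
where $e_k$ is the $k$th elementary symmetric polynomial and $e_0=1$.

Let $v$ maximize $\Phi(v)=e_{r-1}(v_1^s,\dots,v_r^s)$ on the simplex. The maximum is positive, so at most one coordinate of $v$ vanishes. Take $i\ne j$ with $v_i\le v_j$, put $c=v_i+v_j>0$, and write $v_i=ct$, $v_j=c(1-t)$ with $t\in[0,\frac12]$. Keep $c$ and the other $r-2$ coordinates fixed, and let $C$ and $D$ be the values of $e_{r-3}$ and $e_{r-2}$ at the $s$th powers of these coordinates. Each term of $\Phi$ omits one coordinate. The terms that omit neither $i$ nor $j$ sum to $C(v_iv_j)^s$, and the other two sum to $D(v_i^s+v_j^s)$. Hence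
\[
\Phi=C\,c^{2s}\,\bigl(t(1-t)\bigr)^s+D\,c^s\,g_s(t).
\]
As functions of $t$ the two terms pull in opposite directions: the first is largest at $t=\frac12$, the second at $t=0$. In the variable $y$ both are convex. By Lemma~\ref{lem:g}(ii) the first term is $C(c^2/4)^s(1-y)^s$, which is strictly convex because $s>1$ and $C>0$; here $C>0$ because at least $r-3$ of the other $r-2$ coordinates are positive. The second term is, on $[0,1)$, a power series in $y$ with nonnegative coefficients, by Lemma~\ref{lem:g}(ii),(iii) and $1<s<2$, so it is convex. A strictly convex function has no local maximum in $(0,1)$, so $y\in\{0,1\}$: either $v_i=v_j$ or $v_i=0$.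

Thus all positive coordinates of $v$ are equal, and there are $r$ or $r-1$ of them. The corresponding values of $\Phi$ are $r\cdot r^{-(r-1)s}$ and $(r-1)^{-(r-1)s}$. Since $s/p'=1/p$ and $1/p'=1-1/p$, their $(1/p')$th powers are $r^{1-r/p}$ and $(r-1)^{-(r-1)/p}$. Multiplying by $(r-1)!$ gives $c_r(p)$ and $c_{r-1}(p)$.
\end{proof}

\section{From $r-1$ to $r$}\label{sec:induction}

Fixing one argument of $L_{A_r}$ leaves a symmetric form in $r-1$ arguments. It is not the form of $A_{r-1}$, but $E(r-1,p)$ applies to all nonnegative symmetric $(r-1)$-matrices, and it lets us make the remaining arguments equal.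

\begin{proposition}\label{prop:step}
Let $r\ge4$. If $E(r-1,p_\star)$ holds, then $E(r,p_\star)$ holds.
\end{proposition}

\begin{proof}
Let $p=p_\star$. Let $\mathbf x^{(1)},\dots,\mathbf x^{(r)}\in\mathbb R^r$ be nonnegative with $\ell^p$ norm $1$, and put $\mathbf z=\mathbf x^{(r)}$. The $(r-1)$-matrix $B$ of order $r$ with entries $b_{i_1,\dots,i_{r-1}}=\sum_{i_r}(A_r)_{i_1,\dots,i_r}z_{i_r}$ is nonnegative and symmetric. By $E(r-1,p)$ there is $\mathbf w\ge0$ with $|\mathbf w|_p=1$ and $\|B\|_p=\eta^{(p)}(B)=P_B(\mathbf w)$. Since $\frac32<p_\star<2$, Lemma~\ref{lem:equal} gives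
\begin{align*}
L_{A_r}(\mathbf x^{(1)},\dots,\mathbf x^{(r)})&=L_B(\mathbf x^{(1)},\dots,\mathbf x^{(r-1)})\le P_B(\mathbf w)\\
&=L_{A_r}(\mathbf w,\dots,\mathbf w,\mathbf z)\le\max\bigl(c_r(p),c_{r-1}(p)\bigr).
\end{align*}
It remains to show that $c_r(p)\ge c_{r-1}(p)$. This inequality reads $r\cdot r^{-r/p}(r-1)^{(r-1)/p}\ge1$, or, after taking logarithms and multiplying by $p$,
\[
p\ln r\ge r\ln r-(r-1)\ln(r-1)=\ln r+(r-1)\ln\frac r{r-1}.
\]
Since $\ln(1+x)<x$ for $x>0$, we have $(r-1)\ln\frac r{r-1}<1$, so it suffices that $p\ge1+\frac1{\ln r}$. For $r\ge4$ this holds because $1+\frac1{\ln r}\le1+\frac1{\ln4}<1.722<p_\star$. Hence $\|A_r\|_p\le c_r(p)$, and Theorem~\ref{thm:reduction}(a) gives $E(r,p_\star)$.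
\end{proof}

For $r=3$ this argument would need $E(2,p_\star)$, which is false by Example~\ref{ex:two}. The failure occurs for the matrices that arise here: for $\mathbf z=e_3$ the matrix $B$ is $A_2$ bordered by zeros, and $\eta^{(p)}(B)=2^{1-2/p}<1\le\|B\|_p$ for $p<2$. So the case $r=3$ requires a separate argument.

\section{The $3\times3$ permanent at the critical exponent}\label{sec:three}

Throughout this section $p=p_\star$, $\theta=1/p=\ln6/\ln27$ and $\kappa=2\theta$. Then $27^\theta=6$, so $c_3(p)=1$. From $\theta=\frac13\bigl(1+\frac{\ln2}{\ln3}\bigr)=0.54364\ldots$ we get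
\begin{equation}\label{eq:theta}
0.5436<\theta<0.5437,\qquad 1.0872<\kappa<1.0874,\qquad 1.839<p<2 .
\end{equation}

\begin{proposition}\label{prop:three}
$\|A_3\|_{p_\star}=1=c_3(p_\star)$. Consequently $E(3,p_\star)$ holds.
\end{proposition}

The inequality $\operatorname{per}F\le1$ to be proved is an equality at the flat matrix and also at the six permutation matrices, so an estimate can afford no loss near any of these points. We first show that a maximizer belongs to a family with two parameters, and then bound the permanent on that family by one argument that is exact at the flat matrix and another that is exact at a permutation matrix.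

Let $m=\|A_3\|_p\ge1$, and call a nonnegative $3\times3$ matrix $F$ a \emph{maximizer} if its columns have $\ell^p$ norm $1$ and $\operatorname{per}F=m$. Permuting the rows or columns of a maximizer gives a maximizer. For a maximizer $F$ put $U_{ik}=F_{ik}^p$, so that $F_{ik}=U_{ik}^\theta$.

\subsection{Equations for a maximizer}

Let $D_{ik}$ be the permanent of the $2\times2$ matrix obtained from $F$ by deleting row $i$ and column $k$, and let $D_k=(D_{1k},D_{2k},D_{3k})$. For each $k$, expansion along column $k$ and H\"older's inequality give $m=\sum_iF_{ik}D_{ik}\le|D_k|_{p'}$. Replacing column $k$ by the optimal unit vector produces a matrix with unit columns and permanent $|D_k|_{p'}$, so $|D_k|_{p'}\le m$. Thus equality holds in H\"older's inequality, and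
\begin{equation}\label{eq:holder}
F_{ik}^p=(D_{ik}/m)^{p'}\qquad\text{for all }i,k .
\end{equation}
Since $p/p'=p-1$, this says $D_{ik}/m=F_{ik}^{p-1}$, and hence $U_{ik}=F_{ik}D_{ik}/m$. Now $F_{ik}D_{ik}$ is the sum of those terms of $\operatorname{per}F$ that contain $F_{ik}$. This suggests taking as unknowns the shares of the six terms in the permanent,
\[
\mu_\sigma=\frac1m\prod_iF_{i\sigma(i)}\qquad(\sigma\in S_3).
\]
They satisfy $\sum_\sigma\mu_\sigma=1$ and $U_{ik}=\sum_{\sigma(i)=k}\mu_\sigma$. In particular every row sum and every column sum of $U$ equals $\sum_\sigma\mu_\sigma=1$; that is, $U$ is doubly stochastic. With $\rho$ the cycle $1\mapsto2\mapsto3\mapsto1$, the even permutations are $\mathrm{id},\rho,\rho^2$, the odd ones are the transpositions, and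
\begin{equation}\label{eq:cells}
U=\begin{pmatrix}
\mu_{\mathrm{id}}+\mu_{(23)}&\mu_{\rho}+\mu_{(12)}&\mu_{\rho^2}+\mu_{(13)}\\
\mu_{\rho^2}+\mu_{(12)}&\mu_{\mathrm{id}}+\mu_{(13)}&\mu_{\rho}+\mu_{(23)}\\
\mu_{\rho}+\mu_{(13)}&\mu_{\rho^2}+\mu_{(23)}&\mu_{\mathrm{id}}+\mu_{(12)}
\end{pmatrix}.
\end{equation}
Each of the nine pairs of an even $\sigma$ and an odd $\tau$ appears in exactly one cell, the cell where $\sigma$ and $\tau$ agree. The three cells of a permutation therefore pair it with the three permutations of the opposite parity. Substituting $F_{ik}=U_{ik}^\theta$ into the definition of the weights gives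
\begin{equation}\label{eq:weights}
\mu_\sigma=\frac1m\prod_{\tau\text{ odd}}(\mu_\sigma+\mu_\tau)^\theta\quad(\sigma\text{ even}),\qquad
\mu_\tau=\frac1m\prod_{\sigma\text{ even}}(\mu_\sigma+\mu_\tau)^\theta\quad(\tau\text{ odd}).
\end{equation}
The gain is that the three even weights solve one and the same equation in one unknown, and so do the three odd weights.

\begin{lemma}\label{lem:shape}
Let $F$ be a maximizer. After permuting rows and columns, one of the following holds:
\[
\text{\rm(Z)}\quad U=\begin{pmatrix}1&0&0\\0&1-t&t\\0&t&1-t\end{pmatrix};\qquad\qquad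
\text{\rm(P)}\quad U=\begin{pmatrix}\alpha&\beta&\beta\\\beta&\gamma&\delta\\\beta&\delta&\gamma\end{pmatrix},
\]
where $t\in[0,1]$ in {\rm(Z)}, while in {\rm(P)} $0<\beta<\frac12$, $\alpha=1-2\beta$, $\gamma\ge\delta>0$ and $\gamma+\delta=1-\beta$.
\end{lemma}

\begin{proof}
\emph{Some weight vanishes.} Let $\mu_\sigma=0$. By \eqref{eq:weights} the product of the three weights of the opposite parity is $0$, so one of them, $\mu_\tau$, vanishes. By \eqref{eq:cells} the common cell of $\sigma$ and $\tau$ has $U_{ik}=0$, and we move it to position $(1,1)$. Then \eqref{eq:holder} gives $D_{11}=F_{22}F_{33}+F_{23}F_{32}=0$. So one of $F_{22},F_{33}$ and one of $F_{23},F_{32}$ vanish. The pairs $\{F_{22},F_{23}\}$ and $\{F_{33},F_{32}\}$ lie in a row, and the pairs $\{F_{22},F_{32}\}$ and $\{F_{33},F_{23}\}$ lie in a column. The third entry of $U$ in that row or column is $1$, the other entries in its row and column are $0$, and the complementary block is a doubly stochastic $2\times2$ matrix. This is (Z).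

\emph{All weights are positive.} By \eqref{eq:weights}, each even weight $u=\mu_\sigma$ solves
\[
\psi(u):=p\ln u-\sum_{\tau\text{ odd}}\ln(u+\mu_\tau)=-p\ln m .
\]
The function $u\psi'(u)=p-\sum_\tau\frac u{u+\mu_\tau}$ strictly decreases on $(0,\infty)$ from $p>0$ to $p-3<0$. So $\psi$ strictly increases and then strictly decreases, and it takes each value at most twice. Hence two of the three even weights coincide. The equations \eqref{eq:weights} are symmetric in the two parities, so two of the three odd weights coincide as well. Let $\sigma_0$ and $\tau_0$ be the remaining even and odd permutations. Permuting the columns by $\sigma_0$ replaces each permutation $\pi$ by $\sigma_0^{-1}\pi$; this preserves parity and turns $\sigma_0$ into $\mathrm{id}$ and $\tau_0$ into a transposition. Applying one permutation to both rows and columns conjugates all $\pi$; this preserves parity, fixes $\mathrm{id}$, and can turn the transposition into $(23)$. Now $\mu_{\mathrm{id}}=b$, $\mu_\rho=\mu_{\rho^2}=a$, $\mu_{(23)}=d$ and $\mu_{(12)}=\mu_{(13)}=c$,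 and \eqref{eq:cells} has the form (P) with
\[
\alpha=b+d,\qquad\beta=a+c,\qquad\gamma=b+c,\qquad\delta=a+d,
\]
all positive. The row sums give $\alpha=1-2\beta$ and $\gamma+\delta=1-\beta$. Exchanging columns $2$ and $3$ if necessary, we have $\gamma\ge\delta$.
\end{proof}

In case (Z) we get $m=g_\kappa(t)\le1$ from Lemma~\ref{lem:g}(i), since $\kappa>1$; this is where $p<2$ is used. In case (P) put $S=1-\beta$ and $\delta=St$, $\gamma=S(1-t)$ with $t\in(0,\frac12]$. Expanding $\operatorname{per}F$ along the first row gives $m=\alpha^\theta(\gamma^\kappa+\delta^\kappa)+2\beta^\kappa(\gamma^\theta+\delta^\theta)=H(\beta,t)$, where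
\begin{equation}\label{eq:H}
S^{-\theta}H(\beta,t)=(\alpha S)^\theta g_\kappa(t)+2\beta^\kappa g_\theta(t),\qquad\alpha=1-2\beta,\quad S=1-\beta .
\end{equation}
Proposition~\ref{prop:three} therefore follows from the next lemma and Theorem~\ref{thm:reduction}(a).

\begin{lemma}\label{lem:H}
$H(\beta,t)\le1$ for all $\beta\in(0,\frac12)$ and $t\in(0,\frac12]$.
\end{lemma}

The bound is attained at $(\beta,t)=(\frac13,\frac12)$, the flat matrix, and approached as $(\beta,t)\to(0,0)$, the identity. The term $g_\kappa$ in \eqref{eq:H} favors $t=0$ and the term $g_\theta$ favors $t=\frac12$. For $\beta\ge0.13$ we show that the second term prevails, which reduces the bound to Lemma~\ref{lem:equal}. For $\beta<0.13$ we estimate directly.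

\subsection{Proof of Lemma~\ref{lem:H} for $\beta\ge0.13$}

Fix $\beta$ and let $y=(1-2t)^2\in[0,1)$. By Lemma~\ref{lem:g}(ii), $S^{-\theta}H=\sum_{k\ge0}h_ky^k$ with
\[
h_k=2^{1-\theta}\Bigl[\Bigl(\frac{\alpha S}2\Bigr)^{\theta}\binom\kappa{2k}+2\beta^\kappa\binom\theta{2k}\Bigr].
\]
Let $k\ge1$. As $1<\kappa<2$ and $0<\theta<1$, Lemma~\ref{lem:g}(iii) gives $\binom\kappa{2k}>0>\binom\theta{2k}$, so
\[
h_k=2^{1-\theta}\beta^\kappa\binom\kappa{2k}\Bigl[\Bigl(\frac{\alpha S}{2\beta^2}\Bigr)^\theta-2\lambda_k\Bigr],\qquad\lambda_k=\Bigl|\binom\theta{2k}\Bigr|\Big/\binom\kappa{2k}.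
\]
One coefficient controls all the others, because $\lambda_k$ increases: by the recursion in Lemma~\ref{lem:g}(iii),
\[
\frac{\lambda_{k+1}}{\lambda_k}=\frac{(2k-\theta)(2k+1-\theta)}{(2k-\kappa)(2k+1-\kappa)}>1 .
\]
From $\binom\kappa2=\theta(2\theta-1)$, $2\binom\theta2=-\theta(1-\theta)$ and \eqref{eq:theta} we get
\[
2\lambda_1=\frac{1-\theta}{2\theta-1}>\frac{0.4563}{0.0874}>5.2 .
\]
On the other hand, $\alpha S/(2\beta^2)=(1-2\beta)(1-\beta)/(2\beta^2)$ decreases on $(0,\frac12)$, and at $\beta=0.13$ it equals $0.74\cdot0.87/(2\cdot0.13^2)<19.05$. Since $0.5437\ln19.05<1.603<\ln5$, its $\theta$th power is less than $5$ for $\beta\ge0.13$. Hence $h_k<0$ for all $k\ge1$, and $H(\beta,t)\le H(\beta,\frac12)$.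

The number $H(\beta,\frac12)$ is the permanent of the matrix with columns $\mathbf z,\mathbf w,\mathbf w$, where $\mathbf z=(\alpha^\theta,\beta^\theta,\beta^\theta)$ and $\mathbf w=(\beta^\theta,(S/2)^\theta,(S/2)^\theta)$ have $\ell^p$ norm $1$. Lemma~\ref{lem:equal} with $r=3$ gives $H(\beta,\frac12)\le\max(c_3(p),c_2(p))=\max(1,2^{1-\kappa})=1$.

\subsection{Proof of Lemma~\ref{lem:H} for $\beta<0.13$}

Near the identity we compare both sides of \eqref{eq:H} to first order in $\beta$. The convex function $(1-\beta)^{-\theta}$ lies above its tangent at $0$, so $S^{-\theta}\ge1+\theta\beta$, and it suffices to prove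
\begin{equation}\label{eq:goal}
(\alpha S)^\theta g_\kappa(t)+2\beta^\kappa g_\theta(t)<1+\theta\beta .
\end{equation}
We also need
\begin{equation}\label{eq:tangent}
(\alpha S)^\theta\le1-3\theta\beta\qquad(0\le\beta<\tfrac12).
\end{equation}
Let $Q(\beta)=\alpha S=1-3\beta+2\beta^2>0$. Then $(Q^\theta)''=\theta Q^{\theta-2}\bigl[4Q-(1-\theta)(3-4\beta)^2\bigr]$. Since $1-\theta>\frac49$, the bracket is at most $4Q-\frac49(3-4\beta)^2=-\frac43\beta+\frac89\beta^2\le0$. So $Q^\theta$ is concave and lies below its tangent at $0$, which is \eqref{eq:tangent}.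

The two tangent bounds gain $4\theta\beta$, and the term $2\beta^\kappa g_\theta(t)$ costs a power of $\beta$ above the first. But $\kappa-1$ is less than $0.09$, so the factor $\beta^{\kappa-1}$ is small only for extremely small $\beta$, and on $(0,0.13)$ the constants matter. The gain covers the cost while $g_\theta(t)$ stays near $1$, that is, for small $t$. For larger $t$ the factor $g_\kappa(t)$ has dropped below $1$ by a definite amount. We split at $t=\frac16$ and use the following bounds, in which a base less than $1$ is raised to the lower estimate for the exponent from \eqref{eq:theta}: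
\begin{gather*}
\bigl(\tfrac56\bigr)^\theta<\bigl(\tfrac56\bigr)^{0.5436}<0.9057,\qquad\bigl(\tfrac16\bigr)^\theta<\bigl(\tfrac16\bigr)^{0.5436}<0.3776,\\
0.13^{\kappa-1}<0.13^{0.0872}<0.8372,\qquad2^{2-\theta}<2^{1.4564}<2.745 .
\end{gather*}
Adding the first two bounds gives $g_\theta(\frac16)<1.284$. Adding their squares gives $g_\kappa(\frac16)<0.8203+0.1427=0.963$, as $\kappa=2\theta$.

\emph{The case $t\le\frac16$.} By Lemma~\ref{lem:g}(i), $g_\kappa(t)\le1$ and $g_\theta(t)\le g_\theta(\frac16)<1.284$. By \eqref{eq:tangent}, the left side of \eqref{eq:goal} minus the right side is at most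
\begin{align*}
-4\theta\beta+2\cdot1.284\,\beta^\kappa&=2\beta\bigl(1.284\,\beta^{\kappa-1}-\kappa\bigr)\\
&<2\beta(1.284\cdot0.8372-1.0872)<2\beta(1.076-1.0872)<0 .
\end{align*}

\emph{The case $t\ge\frac16$.} By Lemma~\ref{lem:g}(i), $g_\kappa(t)\le g_\kappa(\frac16)<0.963$ and $2g_\theta(t)\le2^{2-\theta}<2.745$. By \eqref{eq:tangent}, the left side of \eqref{eq:goal} minus the right side is at most
\[
G(\beta)=0.963(1-3\theta\beta)+2.745\,\beta^\kappa-1-\theta\beta .
\]
This function is convex because $\kappa>1$, so it is negative on $[0,0.13]$ if it is negative at both ends. We have $G(0)=-0.037$. At $\beta=0.13$ we use $3\theta\beta>0.2120$, $\theta\beta>0.0706$ and $0.13^\kappa<0.13\cdot0.8372<0.10884$ to get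
\[
G(0.13)<0.963(1-0.2120)+2.745\cdot0.10884-1.0706<0.7589+0.2988-1.0706<0 .
\]
So \eqref{eq:goal} holds in both cases. This proves Lemma~\ref{lem:H}, and with it Proposition~\ref{prop:three}.

\section{Proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:threshold}}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Propositions~\ref{prop:three} and~\ref{prop:step} give $E(r,p_\star)$ for all $r\ge3$ by induction on $r$, and Theorem~\ref{thm:reduction}(b) extends this to all $p\ge p_\star$. By Theorem~\ref{thm:reduction}(c), $E(3,p)$ fails for $1\le p<3\ln3/\ln3!=p_\star$.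

The function $c_3(p)=6\cdot3^{-3/p}$ increases with $p$ and equals $1$ at $p_\star$. For $p\ge p_\star$, Theorem~\ref{thm:reduction}(a) gives $\|A_3\|_p=c_3(p)\ge1$. For $1\le p\le p_\star$ and a nonnegative $3\times3$ matrix $F$ with rows $f_i$, Proposition~\ref{prop:three} and \eqref{eq:norms} give $\operatorname{per}F\le\prod_i|f_i|_{p_\star}\le\prod_i|f_i|_p$, with equality for $F=I$; so $\|A_3\|_p=1\ge c_3(p)$. Thus $\|A_3\|_p=\max(1,c_3(p))$ for all $p\ge1$. By Theorem~\ref{thm:reduction}(a) the best constant is $\|A_3\|_p/c_3(p)=\max(1,3^{3/p}/6)$.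
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:threshold}]
Let $T$ be the set of $p\ge1$ for which $E(r,p)$ holds. For a fixed matrix $F$ the right side of \eqref{eq:per} is continuous in $p$, so the inequality holds on a closed set of exponents. By Theorem~\ref{thm:reduction}(a), $T$ is the intersection of these sets over all $F$, and so it is closed. It contains $p_\star$ by Theorem~\ref{thm:main}, it contains every $q\ge p$ along with $p$ by Theorem~\ref{thm:reduction}(b), and it contains no $p<r\ln r/\ln r!$ by Theorem~\ref{thm:reduction}(c). Hence $T=[p^*(r),\infty)$ with $p^*(r)$ in the stated range. For $r=3$ the two bounds coincide, so no exponent below $p_\star$ works for all $r\ge3$.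
\end{proof}

\begin{thebibliography}{9}
\bibitem{Nik} V. Nikiforov, \emph{Combinatorial methods for the spectral $p$-norm of hypermatrices}, arXiv:1605.08665 (2016).
\end{thebibliography}
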